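\title{A strong Gurari\u{\i} space with a rotund renorming}

\begin{abstract}
A Banach space $G$ is a strong Gurari\u{\i} space if every linear isometric embedding of a finite-dimensional space $X$ into $G$ extends to a linear isometric embedding of any finite-dimensional space $Y\supseteq X$. We construct in ZFC a strong Gurari\u{\i} space that is isometric to a subspace of $\ell_\infty$. It therefore has an equivalent rotund norm, and even one that is uniformly rotund in every direction. Its density is $\mathfrak c$, which is the least possible. The proof parametrizes the dual unit ball by the separable cube $[0,1]^{\mathfrak c}$. The same construction gives a strong Gurari\u{\i} space with a rotund but no locally uniformly rotund renorming, and one with no rotund renorming.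
\end{abstract}

\section{The question and the results}\label{sec:intro}

All Banach spaces are real, all embeddings are linear, $B_E$ is the closed unit ball of a normed space $E$, and $\mathfrak c=2^{\aleph_0}$. The \emph{density} of a space is the least cardinality of a dense subset.

\begin{definition}\label{def:gurarii}
A Banach space $G$ is a \emph{strong Gurari\u{\i} space} if for all finite-dimensional Banach spaces $X\subseteq Y$ and every isometric embedding $f\colon X\to G$ there is an isometric embedding $g\colon Y\to G$ extending $f$.
\end{definition}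

This is the defining property of a Gurari\u{\i} space with the $\varepsilon$ removed: there, for a given $\varepsilon>0$, the extension $g$ is allowed to distort norms by a factor $1+\varepsilon$. Strong Gurari\u{\i} spaces are known to exist, and none of them is separable; both facts are proved again below.

A norm is \emph{rotund} if $\|x+y\|=2\|x\|=2\|y\|$ implies $x=y$, that is, if its unit sphere contains no segment. A \emph{rotund renorming} of a Banach space is an equivalent norm that is rotund. The given norm of a strong Gurari\u{\i} space is never rotund: taking $X=\{0\}$ shows that the space contains $\ell_\infty^2$, where $x=(1,1)$ and $y=(1,-1)$ violate the condition. The following question comes from the paper of Garbuli\'nska and Kubi\'s~\cite{GK}.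

\begin{quote}
\emph{Does there exist a strong Gurari\u{\i} space with a rotund renorming?}
\end{quote}

Every separable Banach space has a rotund renorming (Section~\ref{sec:linfty}), but a nonseparable space may have none: by a theorem of Bourgain~\cite{Bourgain}, $\ell_\infty/c_0$ has no rotund renorming. Rotundity passes to subspaces, so the question is in part about which spaces a strong Gurari\u{\i} space $G$ is forced to contain. It contains every separable space $Y$: write $Y$ as the closure of an increasing union of finite-dimensional spaces $\{0\}=Y_0\subseteq Y_1\subseteq\cdots$, extend from each $Y_n$ to $Y_{n+1}$, and pass to the closure. Suppose for a moment that $G$ had the extension property for all \emph{separable} $X\subseteq Y$. A space of density $\aleph_1$ with dense set $\{y_\alpha:\alpha<\omega_1\}$ is the union of the separable closed spans $Y_\alpha$ of $\{y_\beta:\beta<\alpha\}$, and the same iteration, now of length $\omega_1$, would embed it in $G$. Under the continuum hypothesis $G$ would then contain $\ell_\infty/c_0$ and have no rotund renorming. Since the finite-dimensional property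 already forces $G$ to be nonseparable, one may guess that it also forces such a subspace. It does not.

\begin{theorem}\label{thm:main}
There is a strong Gurari\u{\i} space $G$ and a countable set $\{\varphi_k\}_{k\ge1}\subset B_{G^*}$ with $\|x\|=\sup_k|\varphi_k(x)|$ for all $x\in G$; that is, $G$ embeds isometrically in $\ell_\infty$. Consequently, for each $\varepsilon>0$,
\begin{equation}\label{eq:newnorm}
\|x\|_\varepsilon=\Big(\|x\|^2+\varepsilon\sum_{k\ge1}2^{-k}\varphi_k(x)^2\Big)^{1/2}
\end{equation}
is a rotund renorming of $G$ with $\|x\|\le\|x\|_\varepsilon\le\sqrt{1+\varepsilon}\,\|x\|$.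
\end{theorem}

The proof is in ZFC. To state the refinements we recall two uniform versions of rotundity. A norm is \emph{uniformly rotund in every direction} (URED) if $x_n-y_n\to0$ whenever $\|x_n\|=\|y_n\|=1$, $\|x_n+y_n\|\to2$ and all $x_n-y_n$ lie in $\mathbb Rz$ for a fixed $z$. It is \emph{locally uniformly rotund} (LUR) if $x_n\to x$ whenever $\|x_n\|=\|x\|=1$ and $\|x_n+x\|\to2$. Each property implies rotundity (take constant sequences) and passes to subspaces.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] The norm $\|\cdot\|_\varepsilon$ of Theorem~\ref{thm:main} is URED.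
\item[(2)] Every strong Gurari\u{\i} space has density at least $\mathfrak c$. The space of Theorem~\ref{thm:main} has density exactly $\mathfrak c$, so its density is least possible.
\item[(3)] A Banach space $Z_0$ is contained isometrically in some strong Gurari\u{\i} space that embeds isometrically in $\ell_\infty$ if and only if $Z_0$ itself embeds isometrically in $\ell_\infty$. In particular, there is a strong Gurari\u{\i} space $G$ with isometric embeddings $\ell_\infty\hookrightarrow G\hookrightarrow\ell_\infty$. This $G$ has a URED renorming but no LUR renorming.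
\item[(4)] Not every strong Gurari\u{\i} space, even of density $\mathfrak c$, has a rotund renorming.
\end{enumerate}
\end{theorem}

We do not settle whether any strong Gurari\u{\i} space has an LUR renorming.

The space $G$ is the union of a chain of $\mathfrak c$ one-dimensional extensions, each attached to the previous space along a finite-dimensional subspace. A functional in $B_{G^*}$ is built along the chain: at each step its value at the new vector is chosen from an interval that depends only on finitely many earlier values. Recording the relative position of the chosen value in its interval gives a map from the cube $[0,1]^{\mathfrak c}$ onto $B_{G^*}$. The cube is separable, and the map is continuous at enough points to carry a countable dense set of the cube to a weak$^*$ dense subset of $B_{G^*}$.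

\section{Subspaces of $\ell_\infty$}\label{sec:linfty}

A set $D\subseteq B_{Z^*}$ is \emph{norming} for the Banach space $Z$ if $\|z\|=\sup_{\varphi\in D}|\varphi(z)|$ for all $z\in Z$. The \emph{weak$^*$ topology} on $Z^*$ is the coarsest topology that makes the evaluations $\varphi\mapsto\varphi(z)$, $z\in Z$, continuous; so a map $\Phi$ into $Z^*$ is weak$^*$ continuous at a point exactly when each function $p\mapsto\Phi(p)(z)$ is continuous there. We use the bipolar theorem in this form: if $A\subseteq Z^*$ is nonempty and $A_\circ=\{z\in Z:|\varphi(z)|\le1\text{ for all }\varphi\in A\}$, then the weak$^*$ closure of the set of combinations $\sum_ic_i\varphi_i$ (finite sums, $\varphi_i\in A$, $\sum_i|c_i|\le1$) is $\{\psi\in Z^*:|\psi(z)|\le1\text{ for all }z\in A_\circ\}$.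

\begin{lemma}\label{lem:linfty}
For a Banach space $Z$ the following are equivalent:
\begin{enumerate}
\item[(a)] $Z$ embeds isometrically in $\ell_\infty$;
\item[(b)] $Z$ has a countable norming set;
\item[(c)] $B_{Z^*}$ has a countable weak$^*$ dense subset.
\end{enumerate}
\end{lemma}

\begin{proof}
If $T\colon Z\to\ell_\infty$ is an isometric embedding, the functionals $z\mapsto(Tz)_k$ form a norming set. If $\{\varphi_k\}_{k\ge1}$ is norming (listed with repetitions if finite), then $z\mapsto(\varphi_k(z))_k$ is an isometric embedding. So (a) and (b) are equivalent.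

Let $A$ be a countable norming set. Then $A_\circ=B_Z$, so by the bipolar theorem the combinations $\sum_ic_i\varphi_i$ with $\sum_i|c_i|\le1$ are weak$^*$ dense in $B_{Z^*}$. Those with rational $c_i$ are norm dense among them and form a countable set. This gives (c).

Let $D$ be weak$^*$ dense in $B_{Z^*}$ and $z\in Z$. By the Hahn--Banach theorem some $\psi\in B_{Z^*}$ has $\psi(z)=\|z\|$, and there are $\varphi\in D$ with $\varphi(z)$ arbitrarily close to $\psi(z)$. So $D$ is norming, and (c) implies (b).
\end{proof}

Every separable space satisfies (b): take a dense sequence $(z_k)$ and $\varphi_k\in B_{Z^*}$ with $\varphi_k(z_k)=\|z_k\|$. Condition (b) is what produces the renorming. One adds to the square of the norm a small Hilbertian term, for which the parallelogram identity measures the failure of $x$ and $y$ to coincide.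

\begin{proposition}\label{prop:renorm}
Let $\{\varphi_k\}_{k\ge1}$ be a norming set for a Banach space $Z$ and let $\varepsilon>0$. Then \eqref{eq:newnorm} defines a rotund and URED norm on $Z$ with $\|x\|\le\|x\|_\varepsilon\le\sqrt{1+\varepsilon}\,\|x\|$.
\end{proposition}

\begin{proof}
Since $|\varphi_k(x)|\le\|x\|$ and $\sum_k2^{-k}=1$, we have $\|x\|^2\le\|x\|_\varepsilon^2\le(1+\varepsilon)\|x\|^2$. The number $\|x\|_\varepsilon$ is the $\ell_2$-norm of the sequence $S(x)$ with entries $\|x\|$ and $\sqrt{\varepsilon2^{-k}}\,|\varphi_k(x)|$, $k\ge 1$. As $0\le S(x+y)\le S(x)+S(y)$ entrywise, the triangle inequality in $\ell_2$ gives $\|x+y\|_\varepsilon\le\|x\|_\varepsilon+\|y\|_\varepsilon$.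

For $x,y\in Z$ we have $2\|x\|^2+2\|y\|^2-\|x+y\|^2\ge2\|x\|^2+2\|y\|^2-(\|x\|+\|y\|)^2=(\|x\|-\|y\|)^2\ge0$, and $2\alpha^2+2\beta^2-(\alpha+\beta)^2=(\alpha-\beta)^2$ for $\alpha=\varphi_k(x)$, $\beta=\varphi_k(y)$. Adding up,
\begin{equation}\label{eq:parallelogram}
2\|x\|_\varepsilon^2+2\|y\|_\varepsilon^2-\|x+y\|_\varepsilon^2\ \ge\ \varepsilon\sum_{k\ge1}2^{-k}\varphi_k(x-y)^2 .
\end{equation}
If $\|x+y\|_\varepsilon=2\|x\|_\varepsilon=2\|y\|_\varepsilon$, the left side is $0$, so $\varphi_k(x-y)=0$ for all $k$, and $x=y$ because the $\varphi_k$ are norming.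

Now let $\|x_n\|_\varepsilon=\|y_n\|_\varepsilon=1$, $\|x_n+y_n\|_\varepsilon\to2$ and $x_n-y_n=\tau_nz$. If $z=0$ there is nothing to prove. Otherwise $\varphi_k(z)\neq0$ for some $k$, and \eqref{eq:parallelogram} gives $\varepsilon2^{-k}\tau_n^2\varphi_k(z)^2\le4-\|x_n+y_n\|_\varepsilon^2\to0$. Hence $\tau_n\to0$.
\end{proof}

It remains to find a strong Gurari\u{\i} space with a weak$^*$ separable dual ball. The source of separability is the following fact. We identify $\mathfrak c$ with the set of ordinals $\xi<\mathfrak c$.

\begin{lemma}\label{lem:cube}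
The cube $[0,1]^{\mathfrak c}$ with the product topology has a countable dense subset.
\end{lemma}

\begin{proof}
Fix an injection $e\colon\mathfrak c\to\{0,1\}^\omega$ and write $e(\xi)|_m$ for the first $m$ terms of $e(\xi)$. For $m\in\mathbb N$ and $q\colon\{0,1\}^m\to\mathbb Q\cap[0,1]$ let $\lambda^{m,q}_\xi=q(e(\xi)|_m)$. There are countably many points $\lambda^{m,q}$. Given $\lambda\in[0,1]^{\mathfrak c}$, a finite set $F\subset\mathfrak c$ and $\delta>0$, choose $m$ so large that the strings $e(\xi)|_m$, $\xi\in F$, are pairwise distinct, and then choose $q$ with $|q(e(\xi)|_m)-\lambda_\xi|<\delta$ for $\xi\in F$. Then $\lambda^{m,q}$ lies in the basic neighborhood of $\lambda$ given by $F$ and $\delta$.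
\end{proof}

\begin{example}\label{ex:l1}
The space $\ell_1(\mathfrak c)$ has density $\mathfrak c$, since its basis vectors are at mutual distance $2$, and yet it embeds isometrically in $\ell_\infty$. For $\lambda\in[0,1]^{\mathfrak c}$ let $\Phi(\lambda)(x)=\sum_\xi(2\lambda_\xi-1)x_\xi$. Then $\Phi$ maps the cube onto the dual unit ball, because a functional on $\ell_1(\mathfrak c)$ has norm at most $1$ exactly when its values at the basis vectors lie in $[-1,1]$. For fixed $x$ the function $\lambda\mapsto\Phi(\lambda)(x)$ is a uniform limit of finite partial sums, each depending continuously on finitely many coordinates. So $\Phi$ is weak$^*$ continuous, the image of the dense set of Lemma~\ref{lem:cube} is weak$^*$ dense, and Lemma~\ref{lem:linfty} applies.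
\end{example}

The proof of Theorem~\ref{thm:main} follows this example. What is special about $\ell_1(\mathfrak c)$ is that the values of a functional at the basis vectors can be chosen independently of one another. In a strong Gurari\u{\i} space the new vectors must satisfy prescribed relations with old ones, and the independence has to be recovered by a change of coordinates.

\section{The density is at least $\mathfrak c$}\label{sec:density}

A subspace of $\ell_\infty$ has cardinality at most $\mathfrak c^\omega=\mathfrak c$. We show that a strong Gurari\u{\i} space cannot have smaller density, so the construction has exactly one size available. The norms used here will also show the limits of the continuity argument in Section~\ref{sec:onedim}.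

Let $X=\ell_2^2$. For $u\in\mathbb R$ put $x_u=(\cos u,\sin u)\in X$ and let $f_u\in X^*$ be the inner product with $x_u$. Then $f_v(x_u)=\cos(v-u)$, $x_{u+\pi}=-x_u$ and $f_{u+\pi}=-f_u$. We want to attach to $X$ a vector on which the functionals $f_v$ of one half of the unit circle are forced to take the value $1$, and those of the other half the value $-1$. For $\theta\in\mathbb R$ define on $X\oplus\mathbb R$
\begin{equation}\label{eq:Ntheta}
N_\theta(x,s)=\max_{\theta\le v\le\theta+\pi}|f_v(x)+s| .
\end{equation}
This is a seminorm. Every functional of norm one on $X$ is $\pm f_v$ with $\theta\le v\le\theta+\pi$, so $N_\theta(x,0)=\|x\|$. If $N_\theta(x,s)=0$, then $f_\theta(x)+s=0$ and $-f_\theta(x)+s=0$, so $s=0$ and then $\|x\|=0$. Thus $N_\theta$ is a norm extending that of $X$. Moreover,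
\begin{equation}\label{eq:Nvalue}
N_\theta(x_u,s)=1+s\qquad\text{if }\ \theta<u<\theta+\pi\ \text{ and }\ s\ge-\tfrac12\big(1-|\cos(u-\theta)|\big).
\end{equation}
To see this, put $\kappa=|\cos(u-\theta)|<1$. As $v$ runs over $[\theta,\theta+\pi]$, the difference $v-u$ runs over an interval that contains $0$ and lies in $(-\pi,\pi)$, and at its endpoints the cosine equals $\pm\cos(u-\theta)$. So $f_v(x_u)$ runs over $[-\kappa,1]$ and $N_\theta(x_u,s)=\max(|1+s|,|s-\kappa|)$. For $s\ge-(1-\kappa)/2$ we have $1+s>0$, $1+s\ge\kappa-s$ and $1+s\ge s-\kappa$, which gives \eqref{eq:Nvalue}.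

\begin{proposition}\label{prop:density}
Every strong Gurari\u{\i} space $G$ has density at least $\mathfrak c$.
\end{proposition}

\begin{proof}
Extending from $\{0\}$, we may assume that $X=\ell_2^2$ is a subspace of $G$. For each $\theta\in[0,\pi)$ the extension property gives $e_\theta\in G$ with $\|x+se_\theta\|=N_\theta(x,s)$ for all $x\in X$, $s\in\mathbb R$. Let $0\le\theta<\theta'<\pi$ and pick $u\in(\theta,\theta')$. Then $u\in(\theta,\theta+\pi)$ and $u+\pi\in(\theta',\theta'+\pi)$. For $0<s\le\frac12(1-|\cos(u-\theta')|)$, formula \eqref{eq:Nvalue} gives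
\[
\|x_u+se_\theta\|=1+s,\qquad \|x_u+se_{\theta'}\|=N_{\theta'}(x_{u+\pi},-s)=1-s .
\]
Hence $2s=\|x_u+se_\theta\|-\|x_u+se_{\theta'}\|\le s\|e_\theta-e_{\theta'}\|$, that is, $\|e_\theta-e_{\theta'}\|\ge2$. The open balls of radius $1$ about the $\mathfrak c$ points $e_\theta$ are pairwise disjoint, and a dense set meets each of them.
\end{proof}

The argument needs exact extensions. The admissible $s$ tends to $0$ as $\theta'\to\theta$, so an error of order $\varepsilon$ in the two norms would absorb the gap $2s$.

\section{One-dimensional extensions}\label{sec:onedim}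

Let $Z$ be a Banach space, $X\subseteq Z$ a finite-dimensional subspace (possibly $\{0\}$), and $N$ a norm on $X\oplus\mathbb R$ with $N(x,0)=\|x\|$. We want a norm on $Z'=Z\oplus\mathbb Ry$, where $y$ is a new vector, that agrees with the given norm on $Z$ and with $N$ on $X\oplus\mathbb Ry$. Any such norm of $z+sy=(z-x)+(x+sy)$ is at most $\|z-x\|+N(x,s)$ for every $x\in X$. We take the largest candidate,
\begin{equation}\label{eq:amalgam}
\|z+sy\|'=\inf_{x\in X}\big(\|z-x\|+N(x,s)\big),
\end{equation}
because the largest norm has the largest dual ball: a functional on $Z'$ will be subject to no constraint other than those coming from $Z$ and from $X\oplus\mathbb Ry$ separately. For $f\in B_{X^*}$ let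
\[
I(f)=\{t\in\mathbb R:\ |f(x)+ts|\le N(x,s)\ \text{ for all }x\in X,\ s\in\mathbb R\}
\]
be the set of values at $(0,1)$ of the extensions of $f$ of norm at most $1$ on $(X\oplus\mathbb R,N)$. It is nonempty by the Hahn--Banach theorem, closed, convex, and contained in $[-N(0,1),N(0,1)]$. So $I(f)=[a(f),b(f)]$ is a compact interval.

\begin{lemma}\label{lem:amalgam}
Formula \eqref{eq:amalgam} defines a complete norm on $Z'$ with the following properties.
\begin{enumerate}
\item[(a)] $\|z\|'=\|z\|$ for $z\in Z$.
\item[(b)] $\|x+sy\|'=N(x,s)$ for $x\in X$, $s\in\mathbb R$.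
\item[(c)] A linear functional $\varphi$ on $Z'$ has norm at most $1$ if and only if $\|\varphi|_Z\|\le1$ and $\varphi(y)\in I(\varphi|_X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Homogeneity follows by rescaling $x$. For the triangle inequality, use $x_1+x_2$ as a competitor for $(z_1+z_2)+(s_1+s_2)y$, where $x_i$ is a competitor for $z_i+s_iy$. For (a), $\|z-x\|+N(x,0)=\|z-x\|+\|x\|\ge\|z\|$, with equality at $x=0$. For (b), a competitor $x'$ gives $\|x-x'\|+N(x',s)=N(x-x',0)+N(x',s)\ge N(x,s)$, with equality at $x'=x$.

Let $d=\inf_{x\in X}N(x,1)$, which is positive because $X\oplus0$ is closed in the finite-dimensional space $(X\oplus\mathbb R,N)$. Then $N(x,s)\ge d|s|$, so $\|z+sy\|'\ge d|s|$. If $\|z+sy\|'=0$, then $s=0$ and $z=0$ by (a); so $\|\cdot\|'$ is a norm. If $(z_n+s_ny)$ is Cauchy, then $(s_n)$ is Cauchy by the same bound, hence so is $(z_n)$, and both converge.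

For (c), let $\|\varphi\|\le1$. By (a), $\|\varphi|_Z\|\le1$, and by (b), $|\varphi(x)+s\varphi(y)|\le N(x,s)$, which says $\varphi(y)\in I(\varphi|_X)$. Conversely, under the two conditions, $|\varphi(z+sy)|\le|\varphi(z-x)|+|\varphi(x)+s\varphi(y)|\le\|z-x\|+N(x,s)$ for every $x\in X$; take the infimum.
\end{proof}

By (c), extending a functional from $B_{Z^*}$ to $B_{Z'^*}$ means choosing a point of $I(\varphi|_X)$. This interval moves with $\varphi|_X$, so the value $\varphi(y)$ is a poor coordinate: it may stop being admissible when $\varphi|_X$ is perturbed. The relative position in the interval has a fixed range. For $\lambda\in[0,1]$ and $f\in B_{X^*}$ put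
\[
\sigma(\lambda,f)=(1-\lambda)a(f)+\lambda b(f).
\]
For each $f$, the map $\lambda\mapsto\sigma(\lambda,f)$ sends $[0,1]$ onto $I(f)$.

\begin{example}\label{ex:small}
(i) Let $X=\{0\}$ and $N(0,s)=|s|$. Then $\|z+sy\|'=\|z\|+|s|$, $I(0)=[-1,1]$ and $\sigma(\lambda,0)=2\lambda-1$. This is the step that, repeated $\mathfrak c$ times, produces Example~\ref{ex:l1}.

(ii) Let $X=\mathbb Rx_0$ with $\|x_0\|=1$ and $N(rx_0,s)=\max(|r|,|s|)$. For $f\in B_{X^*}$ with $f(x_0)=t_0$, the inequality $|t_0r+ts|\le\max(|r|,|s|)$ holds for all $r,s$ exactly when $|t_0|+|t|\le1$. So $I(f)=[-(1-|t_0|),1-|t_0|]$ and $\sigma(\lambda,f)=(2\lambda-1)(1-|t_0|)$.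

Start from $\{0\}$, add $y_0$ by (i), and then add $y_1$ by (ii) with $x_0=y_0$. The result is $\ell_\infty^2$, and its dual ball is the set of $(t_0,t_1)=(\varphi(y_0),\varphi(y_1))$ with $|t_0|+|t_1|\le1$. The values $t_0,t_1$ constrain each other, but the positions $\lambda_0,\lambda_1$ do not:
\[
(\lambda_0,\lambda_1)\longmapsto\big(2\lambda_0-1,\ (2\lambda_1-1)(1-|2\lambda_0-1|)\big)
\]
maps the full square $[0,1]^2$ continuously onto the dual ball. Section~\ref{sec:coding} does the same with $\mathfrak c$ steps.
\end{example}

For the coordinates $\lambda$ to be useful, $\sigma$ must be continuous. We use the textbook fact that a real-valued convex function on an open convex subset of a finite-dimensional space is continuous.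

\begin{lemma}\label{lem:continuity}
The function $\sigma\colon[0,1]\times B_{X^*}\to\mathbb R$ is continuous at every point $(\lambda,f)$ with $\|f\|<1$.
\end{lemma}

\begin{proof}
The set $K=\{(f,t):f\in B_{X^*},\ t\in I(f)\}$ is the unit ball of $(X\oplus\mathbb R,N)^*$, so it is convex. For $f,g\in B_{X^*}$ and $0\le\mu\le1$, the points $(f,a(f))$ and $(g,a(g))$ lie in $K$, hence $(1-\mu)a(f)+\mu a(g)\in I((1-\mu)f+\mu g)$, and so $a((1-\mu)f+\mu g)\le(1-\mu)a(f)+\mu a(g)$. Thus $a$ is convex. The same argument with the right endpoints shows that $b$ is concave. Since $X^*$ is finite-dimensional, $a$ and $b$ are continuous on the open unit ball of $X^*$, which is open in $B_{X^*}$.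
\end{proof}

\begin{example}\label{ex:discontinuous}
Continuity can fail when $\|f\|=1$. Take $X=\ell_2^2$ and $N=N_\theta$ from \eqref{eq:Ntheta}. Let $\theta<u<\theta+\pi$ and $t\in I(f_u)$. By \eqref{eq:Nvalue}, $1+ts=f_u(x_u)+ts\le1+s$ for all small $s$ of either sign, so $t=1$ and $I(f_u)=\{1\}$. On the other hand $|f_\theta(x)+s|\le N_\theta(x,s)$ and $|f_\theta(x)-s|=|f_{\theta+\pi}(x)+s|\le N_\theta(x,s)$, so $\pm1\in I(f_\theta)$, and $I(f_\theta)=[-1,1]$ because $N_\theta(0,1)=1$. As $u$ decreases to $\theta$ we have $f_u\to f_\theta$ and $\sigma(0,f_u)=1$, while $\sigma(0,f_\theta)=-1$. A strong Gurari\u{\i} space has to realize these extensions, so they cannot be left out of the construction.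
\end{example}

\section{The space $G(Z_0)$}\label{sec:construction}

We now iterate the extension of Section~\ref{sec:onedim} so that every extension problem that arises along the way is solved at a later stage. We use $\mathfrak c\cdot\mathfrak c=\mathfrak c^\omega=\mathfrak c$ and K\"onig's inequality $\operatorname{cf}(\mathfrak c)>\omega$, which says that every countable set of ordinals below $\mathfrak c$ has an upper bound below $\mathfrak c$.

Call $(X,N)$ a \emph{task} for a Banach space $Z$ if $X\subseteq Z$ is a finite-dimensional subspace and $N$ is a norm on $X\oplus\mathbb R$ with $N(x,0)=\|x\|$. If $|Z|\le\mathfrak c$, there are at most $\mathfrak c$ tasks for $Z$: a subspace $X$ is spanned by a finite subset of $Z$, and a norm on $X\oplus\mathbb R$ is continuous, hence determined by its values on a countable dense set, which leaves at most $\mathfrak c^\omega=\mathfrak c$ choices. There is at least one task, the one of Example~\ref{ex:small}(i).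

At stage $\xi$ we can only treat tasks for spaces that have already been built. So we fix a map $\xi\mapsto(\eta(\xi),\gamma(\xi))$ from $\mathfrak c$ onto $\mathfrak c\times\mathfrak c$ with $\eta(\xi)\le\xi$ for all $\xi$. To obtain one, take a bijection $\pi\colon\mathfrak c\to\mathfrak c\times\mathfrak c\times\mathfrak c$; if $\pi(\xi)=(\eta,\gamma,\beta)$, send $\xi$ to $(\eta,\gamma)$ when $\eta\le\xi$ and to $(0,0)$ otherwise. This map is onto: given $(\eta,\gamma)$, there are $\mathfrak c$ ordinals $\xi$ for which $\pi(\xi)$ begins with $(\eta,\gamma)$, and fewer than $\mathfrak c$ of them are below $\eta$.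

Let $Z_0$ be a Banach space with $|Z_0|\le\mathfrak c$. By recursion we define Banach spaces $Z_\xi$, $\xi<\mathfrak c$, each of cardinality at most $\mathfrak c$ and each containing the earlier ones isometrically.
\begin{itemize}
\item As soon as $Z_\eta$ is defined, list its tasks, possibly with repetitions, as $(p_{\eta,\gamma})_{\gamma<\mathfrak c}$.
\item Given $Z_\xi$, let $(X_\xi,N_\xi)=p_{\eta(\xi),\gamma(\xi)}$. It is a task for $Z_\xi$, since $Z_{\eta(\xi)}\subseteq Z_\xi$. Let $Z_{\xi+1}=Z_\xi\oplus\mathbb Ry_\xi$ with the norm \eqref{eq:amalgam}, and write $I_\xi,\sigma_\xi$ for the corresponding $I,\sigma$.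
\item For a limit ordinal $\zeta<\mathfrak c$ let $Z_\zeta$ be the completion of $\bigcup_{\xi<\zeta}Z_\xi$. The union has cardinality at most $\mathfrak c\cdot\mathfrak c=\mathfrak c$ and its completion at most $\mathfrak c^\omega=\mathfrak c$.
\end{itemize}
Put $G(Z_0)=\bigcup_{\xi<\mathfrak c}Z_\xi$.

\begin{proposition}\label{prop:G}
If $|Z_0|\le\mathfrak c$, then $G=G(Z_0)$ is a strong Gurari\u{\i} space of density $\mathfrak c$ that contains $Z_0$ isometrically.
\end{proposition}

\begin{proof}
Since $\operatorname{cf}(\mathfrak c)>\omega$, a Cauchy sequence in $G$ lies in some $Z_\xi$ and converges there. So $G$ is complete.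

Let $X\subseteq Y$ be finite-dimensional and $f\colon X\to G$ an isometric embedding. Passing through a chain of subspaces from $X$ to $Y$ in which the dimension rises by one at each step, we may assume $Y=X\oplus\mathbb Ry$. A basis of $f(X)$ is a finite subset of $G$, so $f(X)\subseteq Z_\eta$ for some $\eta<\mathfrak c$. The formula $N(f(x),s)=\|x+sy\|_Y$ defines a task $(f(X),N)$ for $Z_\eta$, say $p_{\eta,\gamma}$. Choose $\xi$ with $(\eta(\xi),\gamma(\xi))=(\eta,\gamma)$. Then $(X_\xi,N_\xi)=(f(X),N)$, and Lemma~\ref{lem:amalgam}(b) gives $\|f(x)+sy_\xi\|=N(f(x),s)=\|x+sy\|_Y$. So $g(x+sy)=f(x)+sy_\xi$ is an isometric embedding extending $f$.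

Finally $|G|\le\mathfrak c\cdot\mathfrak c=\mathfrak c$, so the density of $G$ is at most $\mathfrak c$, and it is at least $\mathfrak c$ by Proposition~\ref{prop:density}.
\end{proof}

The uncountable cofinality is what makes the extensions exact. It lets us take the plain union at the last step, so that every finite-dimensional subspace of $G$ lies in some $Z_\eta$ and its tasks appear on the list for $Z_\eta$.

\section{Coding the dual ball by a cube}\label{sec:coding}

Fix $Z_0$ with $|Z_0|\le\mathfrak c$, let $G=G(Z_0)$, and let
\[
P=B_{Z_0^*}\times[0,1]^{\mathfrak c}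
\]
carry the product of the weak$^*$ topology and the product topology. A point $p=(d,\lambda)$ of $P$ is a set of instructions for building a functional: start with $d$, and at step $\xi$ go to position $\lambda_\xi$ in the interval then available. Precisely, define $\varphi_\zeta\in B_{Z_\zeta^*}$ for $\zeta<\mathfrak c$, each extending the earlier ones, by $\varphi_0=d$,
\[
\varphi_{\xi+1}(z+sy_\xi)=\varphi_\xi(z)+s\,\sigma_\xi\big(\lambda_\xi,\varphi_\xi|_{X_\xi}\big)\qquad(z\in Z_\xi,\ s\in\mathbb R),
\]
and, for limit $\zeta$, by taking the unique continuous extension to $Z_\zeta$ of the functional already defined on $\bigcup_{\xi<\zeta}Z_\xi$. The norm stays at most $1$ at successor steps by Lemma~\ref{lem:amalgam}(c), because $\sigma_\xi(\lambda_\xi,f)\in I_\xi(f)$, and at limit steps by continuity. Let $\Phi(p)\in B_{G^*}$ be the common extension of the $\varphi_\zeta$. It satisfies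
\begin{equation}\label{eq:Phi}
\Phi(p)|_{Z_0}=d,\qquad \Phi(p)(y_\xi)=\sigma_\xi\big(\lambda_\xi,\Phi(p)|_{X_\xi}\big)\quad(\xi<\mathfrak c).
\end{equation}

Example~\ref{ex:discontinuous} shows that we cannot expect $\Phi$ to be continuous everywhere: for $Z_0=X_0=\ell_2^2$, $N_0=N_\theta$ and $\lambda_0=0$, the value $\Phi(d,\lambda)(y_0)$ is discontinuous in $d$ at $d=f_\theta$. The way out is to ask for continuity only at codes of functionals of norm less than $1$. For such a functional \emph{all} the restrictions to the spaces $X_\xi$ lie in the open balls where Lemma~\ref{lem:continuity} applies. The nearby codes may well produce functionals of norm one; only the point at which continuity is tested is restricted.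

\begin{proposition}\label{prop:coding}
The map $\Phi\colon P\to B_{G^*}$ is onto, and it is weak$^*$ continuous at every point $p_0$ with $\|\Phi(p_0)\|<1$.
\end{proposition}

\begin{proof}
Let $\psi\in B_{G^*}$. By Lemma~\ref{lem:amalgam}(c) applied to $\psi|_{Z_{\xi+1}}$, we have $\psi(y_\xi)\in I_\xi(\psi|_{X_\xi})$, so there is $\lambda_\xi\in[0,1]$ with $\psi(y_\xi)=\sigma_\xi(\lambda_\xi,\psi|_{X_\xi})$. Let $p=(\psi|_{Z_0},\lambda)$. By induction $\Phi(p)$ and $\psi$ agree on every $Z_\zeta$: they agree on $Z_0$; if they agree on $Z_\xi\supseteq X_\xi$, then they agree at $y_\xi$ by \eqref{eq:Phi}; and at a limit stage they are continuous and agree on a dense subspace. So $\Phi(p)=\psi$.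

Now let $p_0=(d^0,\lambda^0)$ with $\psi=\Phi(p_0)$ of norm less than $1$, and let $C$ be the set of $x\in G$ such that $p\mapsto\Phi(p)(x)$ is continuous at $p_0$. We must show $C=G$. The set $C$ is a linear subspace. It is closed: if $x_n\in C$ and $x_n\to x$, then $|\Phi(p)(x)-\Phi(p)(x_n)|\le\|x-x_n\|$ for all $p\in P$, and a uniform limit of functions continuous at $p_0$ is continuous at $p_0$. We show $Z_\zeta\subseteq C$ by induction on $\zeta<\mathfrak c$.

For $z\in Z_0$ the function $(d,\lambda)\mapsto d(z)$ is continuous by the choice of the topology on $P$. For limit $\zeta$, the closed set $C$ contains the dense subspace $\bigcup_{\xi<\zeta}Z_\xi$ of $Z_\zeta$. Let $\zeta=\xi+1$ and $Z_\xi\subseteq C$; it suffices to show $y_\xi\in C$. Let $x_1,\dots,x_k$ be a basis of $X_\xi$. The map $f\mapsto(f(x_1),\dots,f(x_k))$ is a linear isomorphism of $X_\xi^*$ onto $\mathbb R^k$, hence a homeomorphism for the norm topology. As $x_1,\dots,x_k\in Z_\xi\subseteq C$, the map $p\mapsto\Phi(p)|_{X_\xi}$ into $B_{X_\xi^*}$ is norm continuous at $p_0$. The coordinate $p\mapsto\lambda_\xi$ is continuous. Since $\|\psi|_{X_\xi}\|\le\|\psi\|<1$,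 Lemma~\ref{lem:continuity} says that $\sigma_\xi$ is continuous at $(\lambda^0_\xi,\psi|_{X_\xi})$. By \eqref{eq:Phi}, $p\mapsto\Phi(p)(y_\xi)$ is the composition of these maps, so $y_\xi\in C$.
\end{proof}

\begin{proposition}\label{prop:embed}
If $Z_0$ embeds isometrically in $\ell_\infty$, then so does $G(Z_0)$.
\end{proposition}

\begin{proof}
We have $|Z_0|\le|\ell_\infty|=\mathfrak c$, so $G=G(Z_0)$ is defined. By Lemma~\ref{lem:linfty} there is a countable weak$^*$ dense set $D_0\subseteq B_{Z_0^*}$, and by Lemma~\ref{lem:cube} a countable dense set $Q\subseteq[0,1]^{\mathfrak c}$. Then $D=D_0\times Q$ is countable and dense in $P$. Let $\psi\in G^*$ with $\|\psi\|<1$ and let $U$ be a weak$^*$ neighborhood of $\psi$. By Proposition~\ref{prop:coding}, $\psi=\Phi(p_0)$ for some $p_0$, and $\Phi^{-1}(U)$ is a neighborhood of $p_0$, so it meets $D$. Hence the weak$^*$ closure of $\Phi(D)$ contains the open unit ball of $G^*$. It then contains each $\psi\in B_{G^*}$ as the limit of $r\psi$, $r\uparrow1$. So $B_{G^*}$ has a countable weak$^*$ dense subset, and Lemma~\ref{lem:linfty} applies.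
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:more}(1),(2)]
Let $G=G(\{0\})$. It is a strong Gurari\u{\i} space of density $\mathfrak c$ by Proposition~\ref{prop:G}, and it has a countable norming set by Proposition~\ref{prop:embed} and Lemma~\ref{lem:linfty}. Proposition~\ref{prop:renorm} gives the statements about $\|\cdot\|_\varepsilon$, and Proposition~\ref{prop:density} gives the lower bound on the density.
\end{proof}

\begin{remark}\label{rem:findim}
The finite dimension of $X_\xi$ is used twice in the successor step: to pass from the continuity of finitely many values to norm continuity in $X_\xi^*$, and for the continuity of the convex function $a$ and the concave function $b$. It cannot be replaced by separability. By the argument in Section~\ref{sec:intro}, a space with the extension property for all separable $X\subseteq Y$ contains $\ell_2(\omega_1)$. Each functional on $\ell_2(\omega_1)$ vanishes at all but countably many basis vectors, so countably many functionals vanish together at some basis vector, and no countable set is norming.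
\end{remark}

\section{Prescribing a subspace}\label{sec:subspace}

The initial space $Z_0$ is free, and every obstruction to renorming $Z_0$ is an obstruction for $G(Z_0)$. For part (3) of Theorem~\ref{thm:more} we need that $\ell_\infty$ has no LUR renorming. This is a known result of Lindenstrauss; we include a proof.

Write $\|\cdot\|_\infty$ for the usual norm of $\ell_\infty$, $B_{\ell_\infty}$ for its unit ball, and $\mathbf 1_A$ for the indicator of $A\subseteq\mathbb N$. For an infinite set $A\subseteq\mathbb N$ and $h\in B_{\ell_\infty}$ vanishing on $A$, the \emph{box} with center $h$ and free set $A$ is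
\[
\mathcal E(h,A)=\{w\in B_{\ell_\infty}:\ w=h\text{ off }A\}.
\]
It is convex, and it is symmetric about $h$: if $w$ lies in it, then $2h-w$ equals $h$ off $A$ and $-w$ on $A$, so it lies in the box too. For any norm $\|\cdot\|$, if $M$ bounds $\|\cdot\|$ on the box, then $2\|h\|\le\|w\|+\|2h-w\|$ gives
\begin{equation}\label{eq:box}
2\|h\|-M\le\|w\|\le M\qquad\text{for all }w\in\mathcal E(h,A).
\end{equation}
So if the center almost attains the bound, the norm is almost constant on the box, although the box contains points at $\|\cdot\|_\infty$-distance $1$ from its center. The proof builds a decreasing sequence of such boxes with errors tending to $0$ and takes a point in their intersection. The difficulty is that an almost maximizing point of a box need not vanish on an infinite set, so it need not be the center of a smaller box; an averaging argument repairs this.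

\begin{proposition}\label{prop:LUR}
No equivalent norm on $\ell_\infty$ is LUR.
\end{proposition}

\begin{proof}
Let $\|\cdot\|$ be an equivalent norm with $\|x\|\le C\|x\|_\infty$. We define boxes $\mathcal E_n=\mathcal E(h_n,A_n)$ and put $M_n=\sup\{\|w\|:w\in\mathcal E_n\}\le C$. Let $A_0=\mathbb N$ and $h_0=0$.

Given $\mathcal E_n$, choose $v\in\mathcal E_n$ with $\|v\|>M_n-2^{-n-1}$, choose $k$ with $C/k<2^{-n-1}$, and partition $A_n$ into infinite sets $P^1,\dots,P^k$. The vectors $v^i=v\mathbf 1_{\mathbb N\setminus P^i}$ belong to $\mathcal E_n$, and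
\[
v-\frac1k\sum_{i=1}^kv^i=\frac1k\sum_{i=1}^kv\mathbf 1_{P^i}=\frac1k\,v\mathbf 1_{A_n}
\]
has $\|\cdot\|_\infty$-norm at most $1/k$. Hence $\max_i\|v^i\|\ge\|\frac1k\sum_iv^i\|\ge\|v\|-C/k>M_n-2^{-n}$. Let $e_n=v^i$ and $P_n=P^i$ for an index $i$ attaining the maximum. Then $e_n$ vanishes on $P_n$, and $\mathcal F_n=\mathcal E(e_n,P_n)$ is a box. It is contained in $\mathcal E_n$, because off $A_n\supseteq P_n$ its elements equal $e_n$, which equals $h_n$ there. By \eqref{eq:box} with $M=M_n$,
\begin{equation}\label{eq:flat}
M_n-2^{1-n}\le\|u\|\le M_n\qquad\text{for all }u\in\mathcal F_n .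
\end{equation}
To keep the later points away from $e_n$, we freeze one free coordinate at the value $1$: pick $p_n\in P_n$ and put $A_{n+1}=P_n\setminus\{p_n\}$, $h_{n+1}=e_n+\mathbf 1_{\{p_n\}}$. Then $h_{n+1}\in B_{\ell_\infty}$ vanishes on the infinite set $A_{n+1}$, and $\mathcal E_{n+1}\subseteq\mathcal F_n\subseteq\mathcal E_n$, since an element of $\mathcal E_{n+1}$ equals $h_{n+1}=e_n$ off $P_n$.

The sets $A_n$ decrease, and $h_{n+1}\in\mathcal E_n$ means that $h_{n+1}=h_n$ off $A_n$. So we may define $w=h_n$ off $A_n$ for each $n$, and $w=0$ on $\bigcap_nA_n$. Then $w\in\mathcal E_n$ for all $n$, hence $w\in\mathcal F_n$ for all $n$. The numbers $M_n$ decrease to some $M\ge0$. The vectors $w$, $e_n$ and $\frac12(w+e_n)$ lie in the convex set $\mathcal F_n$, so \eqref{eq:flat} gives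
\[
\|w\|=M,\qquad\|e_n\|\to M,\qquad\|w+e_n\|\to2M .
\]
Since $p_n\notin A_{n+1}$, we have $w(p_n)=h_{n+1}(p_n)=1$, while $e_n(p_n)=0$. Thus $w\ne0$, so $M>0$, and $\|w-e_n\|_\infty\ge1$ for all $n$.

Let $x=w/M$ and $x_n=e_n/\|e_n\|$ for large $n$. These are unit vectors, and $\|x_n-e_n/M\|=|1-\|e_n\|/M|\to0$, so $\|x+x_n\|\to2$. If $\|\cdot\|$ were LUR, then $x_n\to x$, hence $e_n\to w$ in $\|\cdot\|$ and in the equivalent norm $\|\cdot\|_\infty$, a contradiction.
\end{proof}

The space $\ell_\infty$ enters through the point $w$: it equals $1$ at the infinitely many coordinates $p_n$, so the same boxes have no common point in $c_0$.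

\begin{proof}[Proof of Theorem~\ref{thm:more}(3),(4)]
(3) If $Z_0\hookrightarrow G\hookrightarrow\ell_\infty$ isometrically, the composition embeds $Z_0$ in $\ell_\infty$. Conversely, if $Z_0$ embeds isometrically in $\ell_\infty$, then $G(Z_0)$ is a strong Gurari\u{\i} space containing $Z_0$ by Proposition~\ref{prop:G}, and it embeds isometrically in $\ell_\infty$ by Proposition~\ref{prop:embed}. Take $G=G(\ell_\infty)$. It has a URED renorming by Lemma~\ref{lem:linfty} and Proposition~\ref{prop:renorm}. An LUR renorming of $G$ would restrict to an LUR renorming of $\ell_\infty$, which Proposition~\ref{prop:LUR} excludes.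

(4) Let $Z_0=\ell_\infty/c_0$. As a quotient of $\ell_\infty$ it has cardinality at most $\mathfrak c$, so by Proposition~\ref{prop:G} the space $G(Z_0)$ is a strong Gurari\u{\i} space of density $\mathfrak c$ containing $\ell_\infty/c_0$ isometrically. A rotund renorming of $G(Z_0)$ would restrict to a rotund renorming of $\ell_\infty/c_0$, and there is none by Bourgain's theorem~\cite{Bourgain}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bourgain}
J. Bourgain, \emph{$\ell^\infty/c_0$ has no equivalent strictly convex norm}, Proc. Amer. Math. Soc. 78 (1980), 225--226.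

\bibitem{GK}
Joanna Garbuli\'nska, Wies{\l}aw Kubi\'s, \emph{Remarks on Gurarii spaces}, arXiv:1111.5840 (2011).

\end{thebibliography}
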